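# A Bezout domain with at most two maximal ideals above each non-zero prime, and a Möbius matrix that has no diagonal reduction

## Bezout domains, diagonal reduction, and primes below few maximal ideals

All rings are commutative with $1$. We write $(a,b,\dots)=1$ when the elements $a,b,\dots$ generate the unit ideal, and call $a,b$ coprime if $(a,b)=1$.

**Definition 1 (Bezout domain).** A commutative Bezout domain is an integral domain in which every finitely generated ideal is principal.

Every PID is one. In a Bezout domain, let $d$ generate $aR+bR\neq 0$, with $a=da_1$, $b=db_1$, $d=ua+vb$. Cancelling $d$ gives $ua_1+vb_1=1$, so $(a_1,b_1)=1$. We use three rules all the time: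

* if $(x,a)=1$ and $(y,a)=1$, then $(xy,a)=1$ (multiply $ux+va=1$ by $u'y+v'a=1$);
* if $(x,a)=1$ and $x'\mid x$, then $(x',a)=1$;
* if $(x,y)=1$ and $x\mid yz$, then $x\mid z$ (multiply $ux+vy=1$ by $z$).

**Example 2 (a Bezout domain that is not a PID).** Let $B\subset\mathbb Q$ be the ring of fractions with denominator prime to $6$. It is a PID with exactly two maximal ideals, $2B$ and $3B$. Put
$$E=\{f\in\mathbb Q[[x]] : f(0)\in B\}.$$
A power series with constant term $1$ is a unit of $E$. So every non-zero element of $E$ is, up to a unit, of the form $x^mq$ with $q\in\mathbb Q^\times$, where $q\in B$ if $m=0$. If $m<l$, then $x^lr=x^mq\cdot(x^{l-m}r/q)$ is a multiple of $x^mq$. If $m=l$, write $qB+rB=gB$ with $g\in \mathbb Q^\times$; then $x^mq$ and $x^mr$ generate $x^mgE$. So two elements always generate a principal ideal, and by induction $E$ is Bezout. It is not a PID. Suppose $x\mathbb Q[[x]]=gE$. Since $x\in gE$, up to a unit $g=xq$; but then $xq/2\in gE$ would give $1/2\in B$.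

**Definition 3 (diagonal reduction, elementary divisor ring).** A matrix $A$ over $R$ admits diagonal reduction if there are invertible matrices $P,Q$ over $R$ such that $PAQ=\mathrm{diag}(d_1,d_2,\dots)$, padded with zero rows or columns as needed, with $d_i\mid d_{i+1}$ for all $i$. The ring $R$ is an elementary divisor ring (EDR) if every matrix over $R$ admits diagonal reduction.

For example, over $\mathbb Z$ the matrix $\mathrm{diag}(2,3)$ violates the divisibility condition, but
$$\begin{pmatrix}1&1\\-3&-2\end{pmatrix}\begin{pmatrix}2&0\\0&3\end{pmatrix}\begin{pmatrix}-1&-3\\1&2\end{pmatrix}=\begin{pmatrix}1&0\\0&6\end{pmatrix},$$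
and both outer matrices have determinant $1$.

**Definition 4 (primes in a finite set of maximal ideals).** A non-zero prime ideal of $R$ is contained in a finite set of maximal ideals if it is contained in only finitely many maximal ideals of $R$.

In $\mathbb Z$ each non-zero prime lies in exactly one maximal ideal. In $E$ the prime $x\mathbb Q[[x]]$ has quotient $B$. It lies in every maximal ideal, since $1+x\mathbb Q[[x]]$ consists of units, so it lies in exactly two maximal ideals. Every non-zero prime $P$ of $E$ contains $x\mathbb Q[[x]]$: it contains some $x^mq\ne0$; multiplying by $x/q$ gives $x^{m+1}\in P$, so $x\in P$; and for $u\in\mathbb Q[[x]]$ we have $(xu)^2=x\cdot xu^2\in P$, so $xu\in P$. Hence every non-zero prime of $E$ lies in at most two maximal ideals. By contrast, in $\mathbb Z+x\mathbb Q[x]$ the prime $x\mathbb Q[x]$ lies in the maximal ideals $p\mathbb Z+x\mathbb Q[x]$ for all prime numbers $p$.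

The following open question is from Bohdan Zabavsky and Oleh Romaniv, "J-Noetherian Bezout domain which is not a ring of stable range 1", arXiv:1812.11195 (2018):

> Is it true that every commutative Bezout domain in which any non-zero prime ideal is contained in a finite set of maximal ideals is an elementary divisor ring?

The answer is no, and the bound in the counterexample is the smallest possible.

> **Theorem A.** There is a commutative Bezout domain $R$ such that (i) every non-zero prime ideal of $R$ is contained in at most two maximal ideals; (ii) some $2\times2$ matrix over $R$ admits no diagonal reduction.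

> **Theorem B.** Let $R$ be a commutative Bezout domain in which every non-zero prime ideal is contained in a unique maximal ideal. Then $R$ is an EDR.

In particular, not every commutative Bezout domain is an elementary divisor ring. So "every non-zero prime lies in at most $N$ maximal ideals" forces the elementary divisor property when $N=1$ and does not when $N\ge2$. Theorem B is known in the literature for Bezout PM\* domains (Zabavsky–Gatalevych); we prove it in full, because its proof shows where to look for Theorem A.

## Reduction to triangular two-by-two matrices

We need a test for being an EDR that involves three elements rather than all matrices. It is Kaplansky's criterion (I. Kaplansky, *Elementary divisors and modules*, Trans. AMS 66 (1949), Thm 5.2): a commutative Hermite ring is an EDR if and only if for all $a,b,c$ with $(a,b,c)=1$ there are $p,q$ with $(pa,\,pb+qc)=1$. A Bezout domain is Hermite, by (1) below. We use only the "if" direction for Bezout domains, and prove it.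

**Rows over a Bezout domain.** If $aR+bR=dR\neq0$, $a=da_1$, $b=db_1$, $ua_1+vb_1=1$, then
$$\begin{pmatrix}a&b\end{pmatrix}\begin{pmatrix}u&-b_1\\v&a_1\end{pmatrix}=\begin{pmatrix}d&0\end{pmatrix},\qquad \det\begin{pmatrix}u&-b_1\\v&a_1\end{pmatrix}=1. \tag{1}$$
Repeating this on pairs of entries, any row $(u_1,\dots,u_m)$ becomes $(g,0,\dots,0)$ after multiplication by an invertible matrix. If the entries generate $R$, we may take $g=1$. Then $(u_1,\dots,u_m)Q=(1,0,\dots,0)$, so $(u_1,\dots,u_m)$ is the first row of the invertible matrix $Q^{-1}$. The same holds for columns.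

**Proposition 5 (Kaplansky's criterion, sufficiency).** Let $R$ be a Bezout domain such that for all $a,b,c$ with $(a,b,c)=1$ there are $p,q$ with $(pa,pb+qc)=1$. Then $R$ is an EDR.

The content of a matrix is the ideal generated by its entries; it does not change under multiplication by invertible matrices.

**Step 1: an entry 1.** We show that if $A$ is $m\times n$ with content $R$, then there are a row $u$ and a column $v$ with $uAv=1$. We use induction on $m+n$.

If $m=1$ or $n=1$, this is the definition of content $R$. If $m=n=2$, use (1) and a swap of columns to find an invertible $Q$ with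
$$AQ=\begin{pmatrix}a&b\\0&c\end{pmatrix},\qquad (a,b,c)=1.$$
Choose $p,q$ as in the hypothesis and $s,t$ with $s\,pa+t(pb+qc)=1$. Then $u=(p,q)$ and $v=Q(s,t)^T$ work.

Otherwise, transposing if necessary, let $m\ge3$. Let $A_1$ consist of the first $m-1$ rows. If $A_1\ne0$, write $A_1=dA_2$ with $A_2$ of content $R$. By induction $u'A_2v'=1$ for some $u',v'$. The entries of $u'$ generate $R$, and so do those of $v'$; complete $u'$ to an invertible matrix with first row $u'$ and $v'$ to one with first column $v'$. After multiplying by these matrices, $A_2$ has entry $1$ in the corner, and column operations clear the rest of its first row. Applied to $A$ (with the last row left alone by the row operations), this makes the first row $(d,0,\dots,0)$, with all entries of the first $m-1$ rows divisible by $d$. If $A_1=0$, this form already holds with $d=0$. The content of $A$ is thus generated by $d$ and the last row. So the $2\times n$ matrix formed by the first and the last row has content $R$. Since $2+n<m+n$, induction gives $u'',v''$ for it. Insert zeros in $u''$ at the other rows and undo the invertible transformations to obtain $u,v$ for $A$.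

**Step 2: diagonalize.** Let $A\neq 0$ and $A=dA_0$ with $A_0$ of content $R$. By Step 1 there are $u,v$ with $uA_0v=1$; complete them to invertible matrices as before. So $A_0$ is equivalent to a matrix with corner entry $1$, and clearing the first row and column gives $\begin{pmatrix}1&0\\0&A'\end{pmatrix}$. By induction on the size, $A'$ is equivalent to $\mathrm{diag}(d_2,d_3,\dots)$ with $d_i\mid d_{i+1}$. Then $A$ is equivalent to $\mathrm{diag}(d,dd_2,dd_3,\dots)$. $\square$

## Finitely many maximal ideals, by hand

If $R$ has one maximal ideal, then in the notation of (1) the identity $ua_1+vb_1=1$ forces $a_1$ or $b_1$ to be a unit. So of any two elements one divides the other. Some entry of a matrix divides all the others; move it to the corner, clear its row and column, and repeat.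

If $R$ has finitely many maximal ideals $M_1,\dots,M_t$, we use Proposition 5 with $p=1$. Let $(a,b,c)=1$. We want $q$ such that $b+qc\notin M_i$ whenever $a\in M_i$. For such $i$, not both $b$ and $c$ lie in $M_i$. If $b\notin M_i$, ask for $q\equiv0$ modulo $M_i$; if $b\in M_i$, then $c\notin M_i$ and we ask for $q\equiv1$. The Chinese remainder theorem provides $q$, and $(a,b+qc)=1$. So a Bezout domain with finitely many maximal ideals is an EDR. In particular $E$ of Example 2 is an EDR.

With infinitely many maximal ideals containing $a$, the Chinese remainder theorem is not available. We would have to separate the maximal ideals where $b$ helps from those where $c$ helps by some algebraic device. A factorization of $b$ is such a device, and it works when each prime sees only one maximal ideal.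

## One maximal ideal above each prime: proof of Theorem B

**Lemma 6.** Let $R$ be as in Theorem B, $b\ne0$, $(a,b,c)=1$. Then $b=rs$ with $(r,a)=1$ and $(s,c)=1$.

If $a$ is a unit take $r=b$, $s=1$; if $c$ is a unit take $r=1$, $s=b$. Assume neither is a unit and put
$$\Sigma_0=\{rs:\ (r,a)=1,\ (s,c)=1\}.$$
It contains $1$ and is multiplicatively closed by the first rule above. It does not contain $0$: otherwise $r=0$ or $s=0$, making $a$ or $c$ a unit.

**Step 1: $\Sigma_0$ contains every divisor of its elements.** Let $xt=rs\in\Sigma_0$; then $x\ne0$. Let $r'$ generate $xR+rR$, with $x=r'x'$, $r=r'r''$, $(x',r'')=1$. Cancelling $r'$ gives $x't=r''s$, so $x'\mid s$ by the third rule. Since $r'\mid r$ and $x'\mid s$, we have $(r',a)=1$ and $(x',c)=1$. So $x=r'x'\in\Sigma_0$.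

**Step 2: $b\in\Sigma_0$.** Suppose not. By Step 1 no multiple of $b$ is in $\Sigma_0$, so $bR\cap\Sigma_0=\emptyset$. An ideal disjoint from a multiplicative set is contained in a prime disjoint from it, so there is a prime $P\ni b$ with $P\cap\Sigma_0=\emptyset$. If $P+aR=R$, some $z\in P$ has $(z,a)=1$, so $z=z\cdot1\in\Sigma_0$, a contradiction. So $P+aR$ is proper. In the same way $P+cR$ is proper. Each is contained in a maximal ideal, and each of these maximal ideals contains $P\ne0$, so both are the unique maximal ideal $M\supset P$. Then $a,b,c\in M$, contradicting $(a,b,c)=1$. $\square$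

**Proof of Theorem B.** We verify the hypothesis of Proposition 5. Let $(a,b,c)=1$. If $b=0$, then $(a,c)=1$ and $p=q=1$ works. If $b\ne0$, write $b=rs$ as in Lemma 6, choose $p,t$ with $sp+ct=1$, and put $q=rt$. Then
$$pb+qc=r(sp+ct)=r\ne0 .$$
This $r$ is coprime to $a$, but $p$ and $q$ may have a common factor, which we remove. Let $g$ generate $pR+qR$; it is non-zero because $r\neq0$. Write $p=gp_1$, $q=gq_1$, $(p_1,q_1)=1$. Then $p_1b+q_1c$ divides $r$, so it is coprime to $a$. Since $p_1\mid p$ and $sp+ct=1$, we have $(p_1,c)=1$. Hence $(p_1,q_1c)=1$, that is, $(p_1,p_1b+q_1c)=1$. Therefore $(p_1a,\,p_1b+q_1c)=1$. $\square$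

Now try the same with two maximal ideals above each prime. The proof of Lemma 6 stops at the last sentences of Step 2: $P+aR$ and $P+cR$ are proper, but they may lie in different maximal ideals $M\ni a$ and $M'\ni c$, and there is no contradiction. The lemma is then really false. In $E$ take $a=2$, $c=3$, $b=x$. If $x=rs$, one factor is divisible by $x$ up to a rational multiple, so it lies in $x\mathbb Q[[x]]$, hence in both maximal ideals. If it is $r$, then $(r,2)\ne1$; if it is $s$, then $(s,3)\ne1$. Yet $E$ is an EDR. So the failure of the factorization proves nothing about matrices, and to disprove diagonal reduction we need a different obstruction.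

## The Möbius matrix, and why bounded sequences are needed

The obstruction is topological. Let
$$S=\{(u,v)\in\mathbb R^2:\ u^2+v^2=\sqrt2\}$$
be parametrized by $\phi\mapsto\sqrt[4]2(\cos\phi,\sin\phi)$ (the radius will matter later, for arithmetic reasons), let $C(S)$ be the ring of continuous real functions on it, and put
$$N_0(\phi)=\begin{pmatrix}1+\cos\phi&\sin\phi\\ \sin\phi&1-\cos\phi\end{pmatrix}=2\,w\,w^T,\qquad w(\phi)=\begin{pmatrix}\cos(\phi/2)\\ \sin(\phi/2)\end{pmatrix}. \tag{2}$$
So $N_0(\phi)$ is twice the orthogonal projection to the line spanned by $w(\phi)$. After one turn $w$ becomes $-w$: these lines form the Möbius line bundle.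

**Lemma 7.** There are no continuous $p,q:S\to\mathbb R^2$ with $p^TN_0q>0$ everywhere on $S$.

By (2), $p^TN_0q=2(p\cdot w)(q\cdot w)$ on $[0,2\pi]$. If it is positive, the continuous function $p\cdot w$ has no zero on $[0,2\pi]$. But $p(2\pi)=p(0)$ and $w(2\pi)=-w(0)$, so its values at $0$ and $2\pi$ are opposite, contradicting the intermediate value theorem. $\square$

If a matrix like $N_0$ had a diagonal reduction, its first diagonal entry $d_1$ would divide the trace $2$, and the first row of $P$ and first column of $Q$ would give $p^TN_0q=1$. So we look for a Bezout domain of "functions on a circle". Three attempts show what is needed.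

The ring $C(S)$ has zero divisors: two non-zero functions with disjoint supports.

The ring $\mathbb R[x,y]/(x^2+y^2-1)$ of polynomial functions on the unit circle is a domain, but it is not Bezout. Suppose $(x-1,y)$ were generated by $f$. Then $f$ vanishes exactly at $(1,0)$. Writing $y=fg$ and differentiating in the angle at $\phi=0$ gives $1=f'(0)g(0)$, so $f$ changes sign at $\phi=0$. But $f$ has constant sign on $(0,2\pi)$, so its signs just after $0$ and just before $2\pi$ agree, a contradiction. A prime element cannot have a single simple zero on a circle. Two zeros are possible, and this is what we shall arrange.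

Suppose then that we have a PID $A\subset C(S)$ that is dense in $C(S)$. Over $A$ itself the plan fails, since a PID is an EDR (it satisfies Theorem B): any approximation $N_n$ of $N_0$ over $A$ does have a diagonal reduction. If the trace of $N_n$ is $2$ and $2$ is a unit of $A$, we get $p_n^TN_nq_n=1$ with $p_n,q_n$ over $A$. Here is where the obstruction is lost: it passes from $N_0$ to $N_n$ only if $|p_n^T(N_n-N_0)q_n|$ is less than $1$, and $p_n,q_n$ can be large. In fact Lemma 7 says that they must become large as $N_n\to N_0$.

This suggests the ring: bounded sequences in $A$, modulo an ultrafilter. Boundedness keeps the obstruction alive, and the ultrafilter makes the ring a domain. The count of maximal ideals above a prime will come from the number of zeros of prime elements of $A$. If $P$ lay in three maximal ideals, these would give three disjoint closed sets $T_1,T_2,T_3\subset S$; a prime element with at most two zeros avoids one of the three, and this lets us factor an element of $P$ into three factors, the $i$-th bounded away from $0$ on $T_i$.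

So we need a PID of functions on $S$ whose primes have at most two zeros. If $D$ is the coordinate ring of the circle over a field $k\subset\mathbb R$, and $\kappa=D/\pi D$, a zero of $\pi$ on $S$ is a $k$-embedding $\kappa\to\mathbb R$. So we want a field $k$ such that a finite extension of $k$ has at most two $k$-embeddings into $\mathbb R$, and such that the circle has no point of odd degree over $k$, so that no maximal ideal like $(x-1,y)$ above gets in the way.

## A field with Galois group topologically generated by two involutions

Let $\overline{\mathbb Q}\subset\mathbb C$ be the algebraic closure of $\mathbb Q$, $c$ complex conjugation on it, and $k_1=\overline{\mathbb Q}\cap\mathbb R$, the fixed field of $c$. The field $k_1$ is real closed; we use that a polynomial of odd degree over $k_1$ has a root in $k_1$ (it has a real root, which is algebraic). Pick $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ with $\sigma(\sqrt2)=-\sqrt2$ and put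
$$c'=\sigma c\sigma^{-1},\qquad k_2=\sigma(k_1).$$
The fixed field of $c'$ is $k_2$, since $c'(z)=z$ means $c(\sigma^{-1}z)=\sigma^{-1}z$. Let $\Gamma$ be the closed subgroup generated by $c$ and $c'$, and
$$k=\overline{\mathbb Q}^{\,\Gamma}=k_1\cap k_2 .$$
By the Galois correspondence $\mathrm{Gal}(\overline{\mathbb Q}/k)=\Gamma$. As $k_2\cong k_1$ via $\sigma$, polynomials of odd degree over $k_2$ have roots in $k_2$. Finally $\sqrt2\in k$: it is in $k_1$, and $c'(\sqrt2)=\sigma c(-\sqrt2)=\sigma(-\sqrt2)=\sqrt2$.

The field has two real structures: $k_1$ sees $\sqrt2$ as positive, and $k_2$ sees it as negative. The first makes $S$ a circle; the second leaves it without points.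

**Lemma 8.** The equation $u^2+v^2=\sqrt2$ has no solution in $k_2$.

Let $\eta=\sigma(\sqrt[4]2)\in k_2\setminus\{0\}$. Then $\eta^2=\sigma(\sqrt2)=-\sqrt2$. A solution would give $u^2+v^2+\eta^2=0$ in $k_2\cong k_1\subset\mathbb R$ with $\eta\neq0$, which is impossible. $\square$

**Lemma 9.** If $H\subset\Gamma$ is an open subgroup containing $c$, then $c$ fixes at most two elements of $\Gamma/H$.

Let $\tau=cc'$ and let $N$ be the closed subgroup generated by $\tau$; it is abelian. Both $c$ and $c'$ are involutions, so $c\tau c^{-1}=c'c=\tau^{-1}$. By continuity, since the powers of $\tau$ are dense in $N$,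
$$cnc^{-1}=n^{-1}\qquad(n\in N).$$
So $N\cup Nc$ is a subgroup (for example $(nc)(n'c)=nn'^{-1}$). It is closed, and it contains $c$ and $c'=c\tau=\tau^{-1}c$. Hence $\Gamma=N\cup Nc$. As $c\in H$, we have $ncH=nH$, so every coset is $nH$ with $n\in N$, and $N/(N\cap H)\to\Gamma/H$ is a bijection. Now
$$c\,nH=n^{-1}cH=n^{-1}H,$$
so $nH$ is fixed by $c$ if and only if $n^2\in N\cap H$. The group $N\cap H$ is open in the compact group $N$, so $N/(N\cap H)$ is finite and discrete, and it is generated by the image of $\tau$ because the powers of $\tau$ are dense. A finite cyclic group has at most two elements with trivial square. $\square$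

## The coordinate ring of the circle over $k$ is a PID

Let
$$D=k[x,y]/(x^2+y^2-\sqrt2)=k[x]\oplus k[x]\,y .$$
The polynomial $\sqrt2-x^2=(\sqrt[4]2-x)(\sqrt[4]2+x)$ is squarefree and non-constant in $\overline{\mathbb Q}[x]$, hence not a square in $k(x)$. So $Y^2-(\sqrt2-x^2)$ is irreducible over $k(x)$, and $D$ is a domain, contained in the field $k(x)[Y]/(Y^2-(\sqrt2-x^2))$. It is a Noetherian ring. For $f=p+qy\in D$, multiplication by $f$ on the free $k[x]$-module $D$ has, in the basis $1,y$, the determinant
$$\mathrm{N}(f)=p^2-q^2(\sqrt2-x^2)=(p+qy)(p-qy), \tag{3}$$
which is non-zero if $f\ne0$, and lies in $fD$. So a non-zero prime $\mathfrak q$ of $D$ contains a non-zero polynomial in $k[x]$, and $D/\mathfrak q$ is a domain of finite dimension over $k$, hence a field. Non-zero primes are maximal, and their residue fields are finite over $k$.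

**Proposition 10.** $D$ is a PID.

**Step 1: residue fields have even degree.** Let $\mathfrak q$ be maximal and $\kappa=D/\mathfrak q$. (The zero ideal is not maximal: $x$ is not a unit, as $\mathrm N(x)=x^2$.) If $[\kappa:k]$ were odd, the minimal polynomial over $k$ of a primitive element would have odd degree, hence a root in $k_2\supset k$. This gives a $k$-embedding $\kappa\to k_2$. Since $\sqrt2\in k$, the images $u,v$ of $x,y$ satisfy $u^2+v^2=\sqrt2$, contradicting Lemma 8.

**Step 2: maximal ideals are principal.** Let $[\kappa:k]=2e$. The space of all $p+qy$ with $\deg p\le e$ and $\deg q\le e-1$ has dimension $(e+1)+e=2e+1$ over $k$. So it contains a non-zero $f\in\mathfrak q$. By (3), $\mathrm N(f)$ is non-zero of degree at most $2e$. By the Smith form over $k[x]$, $\dim_kD/fD=\deg \mathrm N(f)\le2e=\dim_kD/\mathfrak q$. Since $fD\subset\mathfrak q$, we get $fD=\mathfrak q$.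

**Step 3: all ideals are principal.** Let $I_0$ be a non-zero ideal. If $I_0\ne D$, it is contained in some maximal ideal $\pi D$, so $I_0=\pi I_1$ with $I_1=\pi^{-1}I_0\supset I_0$. The inclusion is strict: if $I_1=I_0$, then $I_0=\pi I_0$, and by Nakayama's lemma some $a\in1+\pi D$ kills $I_0$; as $D$ is a domain, $a=0$, so $\pi$ is a unit, a contradiction. Continue with $I_1$. The ascending chain $I_0\subsetneq I_1\subsetneq\cdots$ must stop, which happens only when some $I_m=D$. Then $I_0$ is generated by a product of $m$ prime elements. $\square$

Since $k\subset k_1\subset\mathbb R$, elements of $D$ are continuous functions on $S$. For example, $D/xD=k[y]/(y^2-\sqrt2)$ is a field, because $\sqrt2$ is not a square in $k_2\supset k$ by Lemma 8 with $v=0$. So $x$ is a prime element, and it has exactly two zeros $(0,\pm\sqrt[4]2)$ on $S$.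

**Proposition 11.** A prime element $\pi$ of $D$ has at most two zeros on $S$.

**Step 1: zeros are embeddings.** Let $\kappa=D/\pi D$. For a zero $z$, the kernel of the evaluation $D\to\mathbb R$ at $z$ contains the maximal ideal $\pi D$, hence equals it. So $z$ gives a $k$-homomorphism $\kappa\to\mathbb R$. Its image is algebraic over $k$, hence in $k_1$. Distinct zeros give distinct homomorphisms, since the images of $x,y$ are the coordinates of $z$.

**Step 2: count the embeddings.** If there is a zero, let $\lambda_0$ be its homomorphism and $H=\mathrm{Gal}(\overline{\mathbb Q}/\lambda_0(\kappa))$. This is an open subgroup of $\Gamma$, as $\lambda_0(\kappa)$ is finite over $k$, and it contains $c$, as $\lambda_0(\kappa)\subset k_1$. Every $k$-homomorphism $\kappa\to\overline{\mathbb Q}$ is $\gamma\lambda_0$ with $\gamma\in\Gamma$, and it depends exactly on the coset $\gamma H$. Its image lies in $k_1$ if and only if $c\gamma\lambda_0=\gamma\lambda_0$, that is, $c\gamma H=\gamma H$. By Lemma 9 there are at most two such cosets. $\square$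

## A dense PID of continuous functions on the circle

Units of $D$ have no zeros on $S$. So by Propositions 10 and 11 every non-zero $f\in D$, a unit times a finite product of primes, has finitely many zeros on $S$. As $S$ is infinite, $D\to C(S)$ is injective. Let $\Sigma\subset D$ be the multiplicative set of elements without zeros on $S$, and
$$A=\Sigma^{-1}D\subset C(S).$$

* **(A1)** $A$ is a PID containing $\mathbb Q$. Each non-zero element has finitely many zeros on $S$, and non-associate primes have no common zero on $S$. Indeed, a localization of a PID is a PID; the zeros of $f/s$ with $s \in \Sigma$ are those of $f$; and two non-associate primes of a PID generate the unit ideal.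
* **(A2)** An element of $A$ without zeros on $S$ is a unit of $A$. Indeed, if $f/s$ has no zeros, then $f\in\Sigma$. Conversely units have no zeros.
* **(A3)** Every prime element of $A$ has at most two zeros on $S$. Indeed, it is associate in $A$ to a prime of $D$, and units of $A$ have no zeros; use Proposition 11.
* **(A4)** $A$ is uniformly dense in $C(S)$. For every continuous $\rho:S\to(0,\infty)$ there is a unit $g$ of $A$ with $\rho/2\le g\le2\rho$. Indeed, $A\supset\mathbb Q[x,y]|_S$, which is dense by the Stone–Weierstrass theorem (approximate the real coefficients by rational ones). Take $g\in A$ with $|g-\rho|\le\frac12\min\rho$; then $\rho/2\le g\le\frac32\rho\le 2\rho$, and $g$ is a unit by (A2).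

By (A4), up to a factor of $2$, we can prescribe the absolute value of a unit of $A$. This is the freedom that the rest of the proof uses.

## Bounded sequences modulo an ultrafilter

**Definition 12 (non-principal ultrafilter).** A non-principal ultrafilter on $\mathbb N$ is a family $\mathcal U$ of subsets of $\mathbb N$ that is closed under supersets and finite intersections, contains for each $J\subset\mathbb N$ exactly one of $J$ and $\mathbb N\setminus J$, and contains no finite set.

So $\mathcal U$ contains all cofinite sets, and if $J\cup J'\in\mathcal U$, then $J\in\mathcal U$ or $J'\in\mathcal U$. "For almost all $n$" means for a set of $n$ in $\mathcal U$. Identify sequences in $A^{\mathbb N}$ that agree for almost all $n$. The quotient $A^{\mathbb N}/\mathcal U$, an ultrapower, is a domain: if $f_ng_n=0$ for almost all $n$, then $f_n=0$ for almost all $n$ or $g_n=0$ for almost all $n$. For instance, the sequence $(1,0,1,0,\dots)$ represents either $1$ or $0$, and $\mathcal U$ decides which.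

Fix such a $\mathcal U$ and let
$$R=\{(f_n)\in A^{\mathbb N}:\ \sup_n\|f_n\|_\infty<\infty\}\big/\sim,\qquad (f_n)\sim(g_n)\iff\{n:f_n=g_n\}\in\mathcal U .$$
It is a subring of $A^{\mathbb N}/\mathcal U$, hence a domain, and it contains $\mathbb Q$. An element of $R$ may be given by a bounded sequence defined for almost all $n$ only; put $0$ elsewhere. As an example, the class of $(1/n)_{n\ge1}$ is not zero, and it is not a unit of $R$: an inverse would have $g_n=n$ for almost all $n$, which is an infinite set of $n$, so it would not be bounded.

**Lemma 13.** For $f,g\in R$ we have $(f,g)=1$ if and only if there is $\delta>0$ with $f_n^2+g_n^2\ge\delta$ on $S$ for almost all $n$.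

If the inequality holds, then for almost all $n$ the functions $f_n/(f_n^2+g_n^2)$ and $g_n/(f_n^2+g_n^2)$ lie in $A$ by (A2) and are uniformly bounded. They define $u,w\in R$ with $uf+wg=1$. Conversely, if $uf+wg=1$, then by Cauchy–Schwarz $1\le(u_n^2+w_n^2)(f_n^2+g_n^2)$ for almost all $n$, with $u_n^2+w_n^2$ bounded by a constant. $\square$

**Proposition 14.** $R$ is a Bezout domain.

It suffices to treat two elements $f,g\in R$, not both $0$. In $A$ there is a greatest common divisor for each $n$, but the cofactors need not be bounded. We correct it by a unit, using (A4).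

For almost all $n$, $(f_n,g_n)\ne(0,0)$; consider such $n$. Let $d_n$ generate $f_nA+g_nA$, with $f_n=d_n\varphi_n$, $g_n=d_n\psi_n$. Then $(\varphi_n,\psi_n)=1$ in $A$. So $\varphi_n,\psi_n$ have no common zero, and $\rho_n=\sqrt{\varphi_n^2+\psi_n^2}>0$ on $S$. Choose a unit $h_n\in A$ with $\rho_n/2\le h_n\le2\rho_n$, and put
$$F_n=\varphi_n/h_n,\qquad G_n=\psi_n/h_n,\qquad e_n=d_nh_n .$$
Then $f_n=e_nF_n$ and $g_n=e_nG_n$. We have $|F_n|,|G_n|\le\rho_n/h_n\le2$, so $F,G\in R$. Also $F_n^2+G_n^2=\rho_n^2/h_n^2\ge\frac14$, so by Lemma 13 there are $U,W\in R$ with $UF+WG=1$. Multiplying by $e_n$, we get $e_n=U_nf_n+W_ng_n$ for almost all $n$. Hence $(e_n)$ is bounded (for almost all $n$) and $e=Uf+Wg\in R$, while $f=eF$ and $g=eG$. So $fR+gR=eR$. $\square$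

## Three disjoint closed sets, primes with two zeros

**Proposition 15.** Every non-zero prime ideal of $R$ is contained in at most two maximal ideals.

Suppose a non-zero prime $P$ lies in three distinct maximal ideals $M_1,M_2,M_3$. We shall write some $f\in P$ as $r_1r_2r_3$ with $r_i\notin M_i$ for each $i$.

**Step 1: three disjoint sets.** We translate the $M_i$ into subsets of $S$. For $i\ne j$ we have $M_i+M_j=R$; choose $a_{ij}\in M_i$ with $a_{ij}+a_{ji}=1$. Since $R$ is Bezout, the ideal $(a_{ij}:j\ne i)$ is generated by some $h_i$, and $h_i\in M_i$. Then $(h_i,h_j)=1$ for $i\neq j$. By Lemma 13 there is $\delta>0$ with $h_{i,n}^2+h_{j,n}^2\ge3\delta^2$ on $S$ for all $i\ne j$ and almost all $n$. For these $n$ the closed sets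
$$T_i=T_{i,n}=\{s\in S:\ |h_{i,n}(s)|\le\delta\}\qquad(i=1,2,3)$$
are pairwise disjoint, since at a common point of $T_i$ and $T_j$ the sum of squares would be at most $2\delta^2$. By Lemma 13, to get $r_i\notin M_i$ it is enough that $|r_{i,n}|$ is bounded below on $T_{i,n}$ by a constant independent of $n$.

Take $0\ne f\in P$. Dividing by a positive integer, a unit of $R$, we may assume $|f_n|\le1$ for all $n$. In Steps 2 to 4 we fix an $n$ with $f_n\ne0$ and the $T_i$ pairwise disjoint, and drop the index $n$.

**Step 2: group the prime factors.** We factor $f$ in $A$ so that the $i$-th factor has no zero on $T_i$. Write $f=\varepsilon\prod\pi$ with $\varepsilon$ a unit and the primes $\pi$ taken from a fixed set of representatives up to associates. By (A3), $\pi$ has at most two zeros on $S$, each lying in at most one of the three sets $T_i$. So for some $i=i(\pi)$ the prime $\pi$ has no zero on $T_i$. Choose one such $i(\pi)$ for each $\pi$. Let $F_i$ be the product, with multiplicity, of the $\pi$ with $i(\pi)=i$, and let $Z_i$ be its zero set on $S$. Then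
$$f=\varepsilon F_1F_2F_3,\qquad Z_i\cap T_i=\emptyset,$$
and the $Z_i$ are finite and, by (A1), pairwise disjoint. Let $Z=Z_1\cup Z_2\cup Z_3$.

These $F_i$ are not yet good: nothing bounds them above on $S$, or below on $T_i$, independently of $n$. We may change them by units, and by (A4) this means by any positive function up to a factor of $2$. The plan is to make $|r_i|$ comparable to $|f|^{\theta_i}$, where $\theta_1+\theta_2+\theta_3=1$. Because $|f|\le1$, these powers are at most $1$; where $\theta_i=0$ the power is exactly $1$; and near the zeros of $F_i$ we need $\theta_i=1$, so that $r_i$ takes the whole zero there.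

**Step 3: the exponents.** Let $\Delta=\{(t_1,t_2,t_3):t_i\ge0,\ \sum t_i=1\}$ with vertices $\mathbf e_1,\mathbf e_2,\mathbf e_3$. We construct a continuous $\theta=(\theta_1,\theta_2,\theta_3):S\to\Delta$ with $\theta=\mathbf e_i$ near each point of $Z_i$ and $\theta_i=0$ on $T_i$. Choose pairwise disjoint closed arcs $W_z$, neighborhoods of the points $z\in Z$, with $W_z\cap T_i=\emptyset$ if $z\in Z_i$; this is possible as $T_i$ is closed and $z\notin T_i$. Put $\theta=\mathbf e_i$ on $W_z$ for $z\in Z_i$. If $W_z$ meets $T_i$, then $z\in Z_j$ with $j\ne i$. So on $T_i\cap\bigcup_zW_z$ the map takes values in the segment $\{t_i=0\}\subset\Delta$. By Tietze's theorem extend it to a continuous map $T_i\to\{t_i=0\}$. The $T_i$ are disjoint and closed, so these pieces define a continuous map $\bigcup_zW_z\cup T_1\cup T_2\cup T_3\to\Delta$ on a closed set. As $\Delta$ is homeomorphic to a square, it extends to $S$ by Tietze's theorem.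

**Step 4: correct the factors by units.** For $i=1,2$ consider $\rho_i=|f|^{\theta_i}/|F_i|$, a positive continuous function on $S\setminus Z$. It extends to a positive continuous function on $S$, as we check on each $W_z$; recall $W_z\cap Z=\{z\}$.

* If $z\in Z_i$, then $\theta_i=1$ on $W_z$, and $\rho_i=|f|/|F_i|=|\varepsilon\prod_{j\ne i}F_j|$ on $W_z\setminus\{z\}$. The right side is continuous and has no zero on $W_z$.
* If $z\in Z_j$ with $j\ne i$, then $\theta_i=0$ on $W_z$, and $\rho_i=1/|F_i|$ there, where $F_i$ has no zero on $W_z$.

By (A4) choose units $g_1,g_2\in A$ with $\rho_i/2\le g_i\le2\rho_i$, and let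
$$r_1=F_1g_1,\qquad r_2=F_2g_2,\qquad r_3=\varepsilon F_3/(g_1g_2).$$
These lie in $A$ and $r_1r_2r_3=f$. On $S\setminus Z$ we have $\frac12|f|^{\theta_i}\le|r_i|\le2|f|^{\theta_i}$ for $i=1,2$. Since $|r_3|=|f|/(|r_1||r_2|)$ and $\theta_3=1-\theta_1-\theta_2$, this gives
$$\tfrac14|f|^{\theta_i}\le|r_i|\le4|f|^{\theta_i}\quad\text{on }S\setminus Z\qquad(i=1,2,3). \tag{4}$$
Two bounds follow, and they do not depend on $n$.

* $|r_i|\le4$ on $S$: by (4) and $|f|\le1$ it holds on $S\setminus Z$, which is dense.
* $|r_i|\ge\frac14$ on $T_i$: at points of $T_i\setminus Z$ it is (4) with $\theta_i=0$. At $z\in T_i\cap Z$ we have $z\in Z_j$ with $j\ne i$, so $\theta_i=0$ on the neighborhood $W_z$ of $z$. Then (4) gives $|r_i|\ge\frac14$ on $W_z\setminus\{z\}$, hence at $z$ by continuity.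

**Step 5: the contradiction.** Doing this for almost all $n$, with the uniform bound $4$, gives $r_1,r_2,r_3\in R$ with $r_1r_2r_3=f\in P$. Off $T_{i,n}$ we have $|h_{i,n}|>\delta$, and on $T_{i,n}$ we have $|r_{i,n}|\ge\frac14$. So
$$r_{i,n}^2+h_{i,n}^2\ge\min\left(\tfrac1{16},\delta^2\right)\quad\text{on }S ,$$
and $(r_i,h_i)=1$ by Lemma 13. As $h_i\in M_i$, we get $r_i\notin M_i\supset P$ for $i=1,2,3$. But $r_1r_2r_3\in P$ and $P$ is prime, a contradiction. $\square$

With only two sets $T_1,T_2$, Step 2 would break down: a prime may have one zero in each, and then it cannot be assigned to either factor.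

## The Möbius matrix over $R$ has no diagonal reduction

By (A4) choose $X_n,Y_n\in A$ with $X_n\to\cos\phi$ and $Y_n\to\sin\phi$ uniformly on $S$. These sequences are bounded; let $X,Y\in R$ be their classes, and
$$N=\begin{pmatrix}1+X&Y\\Y&1-X\end{pmatrix},\qquad N_n=\begin{pmatrix}1+X_n&Y_n\\Y_n&1-X_n\end{pmatrix}.$$
Then $N_n\to N_0$ uniformly, with $N_0$ as in (2).

**Proposition 16.** The matrix $N$ admits no diagonal reduction over $R$.

**Step 1: a reduction gives $p^TNq=1$.** Suppose $\mathcal PN\mathcal Q=\mathrm{diag}(d_1,d_2)$ with $\mathcal P,\mathcal Q\in \mathrm{GL}_2(R)$ and $d_1\mid d_2$. Then $d_1$ divides all entries of $N=\mathcal P^{-1}\mathrm{diag}(d_1,d_2)\mathcal Q^{-1}$, hence $d_1\mid(1+X)+(1-X)=2$. As $2$ is a unit of $R$, so is $d_1$. Let $p^T$ be $d_1^{-1}$ times the first row of $\mathcal P$, and $q$ the first column of $\mathcal Q$. Comparing the upper left entries gives $p^TNq=1$.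

**Step 2: pass to one index $n$.** Representatives of $p$ and $q$ are continuous maps $p_n,q_n:S\to\mathbb R^2$, bounded independently of $n$, with $p_n^TN_nq_n=1$ on $S$ for almost all $n$. Because of the bound and $N_n\to N_0$, we have $|p_n^T(N_n-N_0)q_n|\le\frac12$ on $S$ for all but finitely many $n$. As $\mathcal U$ is non-principal, these $n$ form a set in $\mathcal U$. So some $n$ satisfies both, and for it
$$p_n^TN_0q_n\ge\tfrac12\quad\text{everywhere on }S .$$
This contradicts Lemma 7. $\square$

By Propositions 14, 15 and 16, $R$ is a commutative Bezout domain with properties (i) and (ii), which proves Theorem A: the answer to the question is negative. Since $R$ is not an EDR, Theorem B shows moreover that some non-zero prime of $R$ lies in exactly two maximal ideals.
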